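\title{Minimal injective extensions and tensor products with abelian von Neumann algebras}

\begin{abstract}
Let $\mathcal M$ be a minimal injective extension of a von Neumann algebra $\mathcal N$ and let $\mathcal A$ be an abelian von Neumann algebra. Fang asked whether every injective von Neumann algebra between $1\otimes\mathcal N$ and $\mathcal A\mathbin{\bar\otimes}\mathcal M$ contains $1\otimes\mathcal M$. We show that the answer is no, already for $\mathcal A\cong L^\infty[0,1]$ and factors $\mathcal N\subseteq\mathcal M$ on a separable Hilbert space. For a given $\mathcal A$, the answer is yes for all $\mathcal N\subseteq\mathcal M$ exactly when $\mathcal A$ is atomic. The counterexample consists of crossed products built from a noisy observation of a point $h\in SL_2(\mathbb R)$. The observation does not determine $h$, but it does so together with the coset $hL$ of any proper closed subgroup $L$.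
\end{abstract}

\section{The question and the results}\label{sec:intro}

Von Neumann algebras act on Hilbert spaces and contain the identity operator, and $\mathbin{\bar\otimes}$ is the von Neumann algebra tensor product. We write $1\otimes\mathcal N$ for $\mathbb CI\mathbin{\bar\otimes}\mathcal N$. A von Neumann algebra $\mathcal B\subseteq B(\mathcal K)$ is \emph{injective} if there is a norm one projection of $B(\mathcal K)$ onto $\mathcal B$.

\begin{definition}
Let $\mathcal N\subseteq\mathcal M$ be von Neumann algebras on $\mathcal K$. We call $\mathcal M$ a \emph{minimal injective extension} of $\mathcal N$ if $\mathcal M$ is injective and every injective von Neumann algebra $\mathcal C$ with $\mathcal N\subseteq\mathcal C\subseteq\mathcal M$ equals $\mathcal M$.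
\end{definition}

The commutant of an injective von Neumann algebra is injective, so $\mathcal M$ is a minimal injective extension of $\mathcal N$ exactly when $\mathcal M'$ is a maximal injective von Neumann subalgebra of $\mathcal N'$. The following question, posed by Fang \cite{Fang}, asks whether minimality persists when an abelian parameter is added.

\begin{quote}
Let $\mathcal A$ be an abelian von Neumann algebra on $\mathcal H$ and let $\mathcal M$ be a minimal injective extension of $\mathcal N$ on $\mathcal K$. Let $\mathcal R$ be an injective von Neumann algebra on $\mathcal H\otimes\mathcal K$ with $1\otimes\mathcal N\subseteq\mathcal R\subseteq\mathcal A\mathbin{\bar\otimes}\mathcal M$. Must $\mathcal R$ contain $1\otimes\mathcal M$?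
\end{quote}

In terms of commutants, the question is whether an injective algebra between $\mathcal A'\mathbin{\bar\otimes}\mathcal M'$ and $B(\mathcal H)\mathbin{\bar\otimes}\mathcal N'$ must lie in $B(\mathcal H)\mathbin{\bar\otimes}\mathcal M'$.

The simplest cases suggest a positive answer. If $\mathcal N$ is injective, then $\mathcal M=\mathcal N$ and there is nothing to prove. If $\mathcal A=\mathbb C$, the statement is the definition of minimality. If $\mathcal A=\mathbb C^2$, then $\mathcal R\subseteq\mathcal M\oplus\mathcal M$, and the first candidate for a counterexample is the graph $\{(x,\alpha(x)):x\in\mathcal M\}$ of an automorphism $\alpha$ of $\mathcal M$ that fixes $\mathcal N$ pointwise. The graph is isomorphic to $\mathcal M$, hence injective, it contains $1\otimes\mathcal N$, and it contains $1\otimes\mathcal M$ only if $\alpha=\mathrm{id}$. But the fixed-point algebra of $\alpha$ contains $\mathcal N$ and is injective, because one can average over the powers of $\alpha$. By minimality it is all of $\mathcal M$, so $\alpha=\mathrm{id}$. Section~\ref{sec:atomic} extends this argument to $\mathcal A=\ell^\infty(I)$: each coordinate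 map sends $\mathcal R$ onto $\mathcal M$, and any two coordinate maps agree wherever they overlap.

For $\mathcal A=L^\infty(X)$ with $X$ diffuse, one thinks of an element of $\mathcal A\mathbin{\bar\otimes}\mathcal M$ as a measurable function from $X$ to $\mathcal M$, and one would guess that the same argument works point by point. But points of $X$ are null, evaluation at a point is not defined on $\mathcal A\mathbin{\bar\otimes}\mathcal M$, and the guess is wrong.

\begin{theorem}\label{thm:example}
Let $X=P^1(\mathbb R)$ with the Lebesgue measure class and let $\mathcal A=L^\infty(X)$ act on $L^2(X)$, so that $\mathcal A\cong L^\infty[0,1]$. There are factors $\mathcal N\subseteq\mathcal M$ on a separable Hilbert space, with $\mathcal M$ a minimal injective extension of $\mathcal N$, and an injective von Neumann algebra $\mathcal R$ such that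
\[
1\otimes\mathcal N\subseteq\mathcal R\subseteq\mathcal A\mathbin{\bar\otimes}\mathcal M\qquad\text{and}\qquad 1\otimes\mathcal M\not\subseteq\mathcal R .
\]
\end{theorem}

Thus the answer to the question is no. Recall that an abelian von Neumann algebra is \emph{atomic} if $1$ is the sum of its minimal projections, and \emph{diffuse} if it has no minimal projection.

\begin{theorem}\label{thm:dichotomy}
For an abelian von Neumann algebra $\mathcal A$ the following are equivalent.
\begin{itemize}
\item[(a)] $\mathcal A$ is atomic.
\item[(b)] For every minimal injective extension $\mathcal N\subseteq\mathcal M$, with no separability assumption, every injective von Neumann algebra $\mathcal R$ with $1\otimes\mathcal N\subseteq\mathcal R\subseteq\mathcal A\mathbin{\bar\otimes}\mathcal M$ contains $1\otimes\mathcal M$.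
\end{itemize}
\end{theorem}

The algebras in Theorem~\ref{thm:example} are crossed products by one countable group $\Gamma$. The algebra $\mathcal N$ comes from a space of points $s$, the algebra $\mathcal M$ from pairs $(s,h)$ with $h\in SL_2(\mathbb R)$, and $\mathcal R$ from pairs $(s,hx)$ with $x\in X$. Section~\ref{sec:reduction} lists five properties of the action that imply the theorem. Two of them pull in opposite directions: $s$ must not determine $h$, while $s$ and a coset $hL$ must. Section~\ref{sec:model} shows in a finite model why they are compatible, and Sections~\ref{sec:construction}--\ref{sec:recovery} construct the action and verify the five properties. Section~\ref{sec:nonatomic} completes the proof of Theorem~\ref{thm:dichotomy}.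

\section{Injectivity and the atomic case}\label{sec:atomic}

We use the following standard facts. A $*$-isomorphism between von Neumann algebras is normal. If $\pi$ is a normal $*$-homomorphism defined on a von Neumann algebra $\mathcal B$, then $\pi(\mathcal B)$ is a von Neumann algebra, $\ker\pi=\mathcal B(1-z)$ for a central projection $z$, and $\pi$ restricts to an isomorphism $\mathcal Bz\to\pi(\mathcal B)$.

\begin{itemize}
\item[(I1)] (Tomiyama) A norm one projection $\Theta$ of $B(\mathcal K)$ onto a von Neumann algebra $\mathcal C$ is positive and $\mathcal C$-bimodular: $\Theta(axb)=a\Theta(x)b$ for $a,b\in\mathcal C$.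
\item[(I2)] Injectivity does not depend on the representation: a von Neumann algebra isomorphic to an injective one is injective.
\item[(I3)] If $\mathcal B$ is injective and there is a norm one projection of $\mathcal B$ onto a von Neumann subalgebra $\mathcal C$, then $\mathcal C$ is injective: compose the projections. If $z\in\mathcal B$ is a central projection, then $\mathcal Bz$ is injective on $z\mathcal K$, since $\Theta(zxz)=z\Theta(x)z$. The direct sum of two injective algebras is injective: compress an operator to its two diagonal blocks and apply the two projections.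
\item[(I4)] A group $G$, regarded as discrete, is \emph{amenable} if there is a state $\mathrm{m}$ on $\ell^\infty(G)$ invariant under left translation. Solvable groups, in particular abelian groups, are amenable. If an amenable group $G$ acts by automorphisms $\beta_g$ on an injective algebra $\mathcal B$, then the fixed-point algebra $\mathcal B^G$ is injective. Indeed, define $\Theta(x)\in\mathcal B$ by $\omega(\Theta(x))=\mathrm{m}(g\mapsto\omega(\beta_g(x)))$ for $\omega$ in the predual. Then $\|\Theta\|\le1$, $\Theta$ is the identity on $\mathcal B^G$, and $\omega(\beta_{g'}\Theta(x))=\mathrm{m}(g\mapsto\omega(\beta_{g'g}(x)))=\omega(\Theta(x))$. Now apply (I3). The group $G$ need not be countable.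
\item[(I5)] If $\Delta$ is a $\sigma$-finite measure space, then $L^\infty(\Delta)\mathbin{\bar\otimes}B(\mathcal K)$ is injective. Since $L^\infty(\Delta)$ is maximal abelian on $L^2(\Delta)$, this algebra is the fixed-point algebra in $B(L^2(\Delta)\otimes\mathcal K)$ of the abelian group $\{\operatorname{Ad}(y\otimes1)\}$, where $y$ runs over the unitaries of $L^\infty(\Delta)$, and (I4) applies.
\end{itemize}

When $\mathcal R\subseteq\ell^\infty(I,\mathcal M)$, two coordinate maps need not have the same kernel, so they are related by an isomorphism between central summands of $\mathcal M$ and not by an automorphism. Such a partial isomorphism cannot be iterated directly. The next proof extends its inverse to an endomorphism of $\mathcal M$ and averages over the powers of that.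

\begin{lemma}\label{lem:rigid}
Let $\mathcal M$ be a minimal injective extension of $\mathcal N$, let $p,q$ be central projections of $\mathcal M$, and let $\alpha:\mathcal Mp\to\mathcal Mq$ be a $*$-isomorphism with $\alpha(yp)=yq$ for all $y\in\mathcal N$. Then $\alpha(xp)=xq$ for all $x\in\mathcal M$. In particular $p=q$ and $\alpha=\mathrm{id}$.
\end{lemma}

\begin{proof}
Put $\varphi(x)=\alpha^{-1}(xq)+x(1-p)$. The two terms are normal $*$-homomorphisms of $\mathcal M$ into the orthogonal summands $\mathcal Mp$ and $\mathcal M(1-p)$, and $\varphi(1)=p+(1-p)$. So $\varphi$ is a normal unital $*$-endomorphism of $\mathcal M$. We have $\varphi(x)=x$ if and only if $\alpha^{-1}(xq)=xp$, that is, $\alpha(xp)=xq$. Hence $\mathcal D=\{x:\varphi(x)=x\}$ is a von Neumann algebra containing $\mathcal N$.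

Fix a free ultrafilter $\mathcal U$ on $\mathbb N$ and let $\Theta(x)$ be the $\sigma$-weak limit along $\mathcal U$ of $x^{(n)}=\frac1n\sum_{k<n}\varphi^k(x)$, which exists because closed balls are $\sigma$-weakly compact. The map $\Theta$ is linear, $\|\Theta\|\le1$, and $\Theta$ is the identity on $\mathcal D$. Since $\varphi$ is normal and $\|\varphi(x^{(n)})-x^{(n)}\|\le2\|x\|/n$, we have $\varphi(\Theta(x))=\Theta(x)$. So $\Theta$ is a norm one projection of $\mathcal M$ onto $\mathcal D$, and $\mathcal D$ is injective by (I3). Minimality gives $\mathcal D=\mathcal M$, which is the first claim. Taking $x=p$ gives $q=\alpha(p)=pq$, and taking $x=q$ gives $\alpha(pq)=q=\alpha(p)$, so $pq=p$.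
\end{proof}

\begin{proposition}\label{prop:atomic}
In Theorem~\ref{thm:dichotomy}, \textup{(a)} implies \textup{(b)}.
\end{proposition}

\begin{proof}
Let $I$ index the minimal projections of $\mathcal A$. Then $\mathcal A\mathbin{\bar\otimes}\mathcal M=\ell^\infty(I,\mathcal M)$, the algebra of bounded families $(x_i)_{i\in I}$, and $1\otimes x$ is the constant family. Let $\pi_i:\mathcal R\to\mathcal M$ be the $i$-th coordinate map. It is a normal unital $*$-homomorphism with $\pi_i(1\otimes y)=y$ for $y\in\mathcal N$. Let $z_i$ be the central projection of $\mathcal R$ with $\ker\pi_i=\mathcal R(1-z_i)$. Then $\pi_i(\mathcal R)\cong\mathcal Rz_i$ is injective by (I2) and (I3), and it lies between $\mathcal N$ and $\mathcal M$. By minimality $\pi_i(\mathcal R)=\mathcal M$, so the restriction $\psi_i$ of $\pi_i$ to $\mathcal Rz_i$ is an isomorphism onto $\mathcal M$.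

Fix $x\in\mathcal M$ and put $a_i=\psi_i^{-1}(x)\in\mathcal Rz_i$. We show that the $a_i$ agree on overlaps and then glue them. For $i,j\in I$ put $p=\psi_i(z_iz_j)$ and $q=\psi_j(z_iz_j)$, which are central projections of $\mathcal M$. The map $\alpha=\psi_j\psi_i^{-1}$ sends $\mathcal Mp=\psi_i(\mathcal Rz_iz_j)$ isomorphically onto $\psi_j(\mathcal Rz_iz_j)=\mathcal Mq$. For $y\in\mathcal N$ the element $(1\otimes y)z_iz_j$ has image $yp$ under $\psi_i$ and $yq$ under $\psi_j$, so $\alpha(yp)=yq$ and Lemma~\ref{lem:rigid} applies. Since $\psi_i(a_iz_j)=xp$, we get
\[
\psi_j(a_iz_j)=\alpha(xp)=xq=\psi_j(a_jz_i),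
\]
and therefore $a_iz_j=a_jz_i$.

The projection $1-\bigvee_iz_i$ lies in $\bigcap_i\ker\pi_i=0$, so $\bigvee_iz_i=1$. Well-order $I$ and put $t_i=z_i\bigl(1-\bigvee_{i'<i}z_{i'}\bigr)$. These are pairwise orthogonal central projections of $\mathcal R$ with $t_i\le z_i$. Their sum is $1$: if $c=1-\sum_it_i$ were nonzero, then for the least $i$ with $cz_i\ne0$ we would have $cz_i=ct_i=0$. As $\|a_i\|=\|x\|$, the sum $a=\sum_ia_it_i$ defines an element of $\mathcal R$, and
\[
az_j=\sum_ia_iz_jt_i=\sum_ia_jz_it_i=\sum_ia_jt_i=a_j .
\]
Thus $\pi_j(a)=\psi_j(a_j)=x$ for every $j$, which says $1\otimes x=a\in\mathcal R$.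
\end{proof}

Atomicity was used once: it provides normal homomorphisms $\pi_i$ that fix $\mathcal N$ and separate the points of $\mathcal A\mathbin{\bar\otimes}\mathcal M$.

\section{Crossed products and measurable actions}\label{sec:crossed}

\subsection*{Crossed products}
Let a countable group $\Gamma$, with identity $e$, act on a von Neumann algebra $\mathcal B$ by automorphisms $\alpha_\gamma$. Let $e_{g,k}$ be the matrix units of $B(\ell^2\Gamma)$, and let $\lambda_\gamma\delta_g=\delta_{\gamma g}$ and $\rho_k\delta_g=\delta_{gk^{-1}}$. A bounded operator lies in $\mathcal B\mathbin{\bar\otimes}B(\ell^2\Gamma)$ if and only if all its matrix entries $x_{g,k}$ lie in $\mathcal B$: compress by finite coordinate projections and pass to the strong limit. The \emph{crossed product} $\mathcal B\rtimes\Gamma\subseteq\mathcal B\mathbin{\bar\otimes}B(\ell^2\Gamma)$ is generated by the operators $\sum_g\alpha_{g^{-1}}(a)\otimes e_{g,g}$, which we identify with $a\in\mathcal B$, and the unitaries $u_\gamma=1\otimes\lambda_\gamma$. Then $u_\gamma au_\gamma^*=\alpha_\gamma(a)$, and the finite sums $\sum a_\gamma u_\gamma$ are $\sigma$-weakly dense.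

\begin{itemize}
\item[(C1)] (Digernes--Takesaki; see \cite[Ch.~X]{Takesaki}) $\mathcal B\rtimes\Gamma$ is the fixed-point algebra of the automorphisms $\alpha_k\otimes\operatorname{Ad}\rho_k$, $k\in\Gamma$, of $\mathcal B\mathbin{\bar\otimes}B(\ell^2\Gamma)$. In terms of entries, $x$ is fixed when $x_{gk^{-1},g'k^{-1}}=\alpha_k(x_{g,g'})$ for all $g,g',k$.
\item[(C2)] The map $E(x)=x_{e,e}$ from $\mathcal B\rtimes\Gamma$ to $\mathcal B$ is normal, positive, $\mathcal B$-bimodular, and the identity on $\mathcal B$. The elements $E(xu_\gamma^*)=x_{e,\gamma^{-1}}$ are the \emph{coefficients} of $x$. By (C1), $x_{g,k}=\alpha_{g^{-1}}(x_{e,kg^{-1}})=\alpha_{g^{-1}}\bigl(E(xu_{gk^{-1}}^*)\bigr)$, so $x$ is determined by its coefficients. Also $E(u_\gamma xu_\gamma^*)=x_{\gamma^{-1},\gamma^{-1}}=\alpha_\gamma(E(x))$. An element $a\in\mathcal B$ has the coefficient $a$ at $e$ and $0$ elsewhere.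
\item[(C3)] Let $\theta:\mathcal B_0\to\mathcal B$ be an injective normal unital equivariant $*$-homomorphism. Then $\theta\otimes\mathrm{id}$ maps $\mathcal B_0\rtimes\Gamma$ isomorphically onto the von Neumann algebra generated by $\theta(\mathcal B_0)$ and the $u_\gamma$. An element $x\in\mathcal B\rtimes\Gamma$ lies in this algebra if and only if all its coefficients lie in $\theta(\mathcal B_0)$. Indeed, by (C2) the latter means that all entries of $x$ lie in $\theta(\mathcal B_0)$, so that $x\in\theta(\mathcal B_0)\mathbin{\bar\otimes}B(\ell^2\Gamma)$, and (C1) applies to $\theta(\mathcal B_0)$.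
\end{itemize}

\subsection*{Actions on measure spaces}
A \emph{standard measure space} is a standard Borel space $\Omega$ with a nonzero $\sigma$-finite measure, of which only the class (the family of null sets) matters. An \emph{action} of $\Gamma$ on $\Omega$ is a Borel action preserving the class, and it induces $\alpha_\gamma(a)=a\circ\gamma^{-1}$ on $L^\infty(\Omega)$. The action is \emph{free} if the fixed-point set of each $\gamma\ne e$ is null, and \emph{ergodic} if the invariant elements of $L^\infty(\Omega)$ are the constants. A \emph{Borel fundamental domain} is a Borel set whose translates are pairwise disjoint and cover $\Omega$. If $\phi:\Omega\to\Omega'$ is Borel, the \emph{image class} on $\Omega'$ is the class of $\phi_*\mu$ for a probability $\mu$ in the class of $\Omega$. Its null sets are the Borel sets with null preimage, and $\phi^*a=a\circ\phi$ is an injective normal unital $*$-homomorphism $L^\infty(\Omega')\to L^\infty(\Omega)$.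

\begin{lemma}\label{lem:injective}
Let $\Gamma=\Gamma_0\times D$ be countable with $D$ amenable, and let $\Gamma$ act on a standard measure space $\Omega$. If $\Gamma_0$ has a Borel fundamental domain $\Delta$, then $L^\infty(\Omega)\rtimes\Gamma$ is injective.
\end{lemma}

\begin{proof}
In $\mathcal B_1=L^\infty(\Omega)\rtimes\Gamma_0$ put $w_{g,k}=u_g1_\Delta u_k^*$. We have $1_\Delta u_\gamma1_\Delta=1_\Delta1_{\gamma\Delta}u_\gamma=0$ for $\gamma\ne e$, and $\sum_gw_{g,g}=\sum_g1_{g\Delta}=1$. So the $w_{g,k}$ are matrix units with sum $1$, and $\mathcal B_1\cong1_\Delta\mathcal B_11_\Delta\mathbin{\bar\otimes}B(\ell^2\Gamma_0)$. Compressing finite sums $\sum a_\gamma u_\gamma$ shows $1_\Delta\mathcal B_11_\Delta=L^\infty(\Delta)$.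

Write $\ell^2\Gamma=\ell^2\Gamma_0\otimes\ell^2D$ and compute the fixed-point algebra in (C1) in two stages. An element $k\in\Gamma_0$ acts by $\alpha_k\otimes\operatorname{Ad}\rho_k\otimes\mathrm{id}$, so an operator is fixed by $\Gamma_0$ exactly when its matrix entries over $D$ lie in $\mathcal B_1$. The $\Gamma_0$-fixed algebra is thus $\mathcal B_1\mathbin{\bar\otimes}B(\ell^2D)\cong L^\infty(\Delta)\mathbin{\bar\otimes}B(\ell^2\Gamma)$, which is injective by (I5). The group $D$ acts on it with fixed-point algebra $L^\infty(\Omega)\rtimes\Gamma$, and (I4) applies.
\end{proof}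

\begin{lemma}\label{lem:partition}
Let a countable group act freely on a standard measure space $S$ and let $\gamma_1,\dots,\gamma_n\ne e$. There is a countable Borel partition of a conull subset of $S$ into sets $\Delta$ with $\gamma_j\Delta\cap\Delta=\emptyset$ for $j\le n$.
\end{lemma}

\begin{proof}
By taking a common refinement we may assume $n=1$, $\gamma=\gamma_1$. Let $(B_i)$ be a countable family of Borel sets, closed under complements, that separates points, and put $A_i=B_i\setminus\gamma^{-1}B_i$. If $\gamma s\ne s$, there is $i$ with $s\in B_i$ and $\gamma s\notin B_i$, so $s\in A_i$. Thus the $A_i$ cover a conull set. Since $\gamma A_i\cap B_i=\emptyset$, we have $\gamma A_i\cap A_i=\emptyset$. Replace $A_i$ by $A_i\setminus\bigcup_{i'<i}A_{i'}$.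
\end{proof}

\begin{lemma}\label{lem:fubini}
Let $G$ be a second countable locally compact group with its Haar class, let $\Omega$ be a standard measure space, and let $\Phi$ be a bounded Borel function on $\Omega\times G$. If for each $b\in G$ we have $\Phi(\omega,tb)=\Phi(\omega,t)$ for almost every $(\omega,t)$, then $\Phi$ equals almost everywhere a Borel function of $\omega$. The same holds for left translations.
\end{lemma}

\begin{proof}
By Fubini's theorem the identity holds for almost every $(\omega,t,b)$. So for almost every $\omega$ there is $t$ with $\Phi(\omega,tb)=\Phi(\omega,t)$ for almost every $b$. Translation by $t$ preserves null sets, so $\Phi(\omega,\cdot)$ is almost everywhere constant. The constant is the integral of $\Phi(\omega,\cdot)$ against a fixed probability in the Haar class, hence Borel in $\omega$.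
\end{proof}

\section{Reduction to five properties of an action}\label{sec:reduction}

Let $H=SL_2(\mathbb R)$ with a Haar measure $m$, which is bi-invariant. It acts on $X=P^1(\mathbb R)$, the space of lines through $0$ in $\mathbb R^2$. The stabilizer of the horizontal line $x_0$ is the group $P$ of upper triangular matrices, which is solvable, and $X=H/P$. Let $m_X$ be the rotation invariant probability on $X$. Its class is $H$-invariant, because $H$ acts by diffeomorphisms. Let $\operatorname{Prob}(X)$ be the space of Borel probabilities on $X$ with the weak$^*$ topology. It is compact and metrizable, its Borel $\sigma$-algebra is generated by the functions $\eta\mapsto\int\varphi\,d\eta$ with $\varphi\in C(X)$ real, and $H$ acts on it continuously by $\eta\mapsto h_*\eta$.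

The space $X$ has two useful features. Its point stabilizer is amenable, and this will produce injective algebras. It is compact and carries no $H$-invariant probability, and this will force every injective extension to contain information about $h$.

Suppose a countable subgroup $\Gamma_0\subseteq H$ acts on a space $S$ and that the diagonal action on $S\times H$ has a fundamental domain. Then every invariant measure class on $S\times H$ gives an injective extension of the crossed product over $S$. Two extreme choices fail. For the product class, the crossed product over $S\times H/P$ is injective (Section~\ref{ss:inj}) and strictly smaller, so the extension is not minimal. For a class carried by the graph of a map $S\to H$, the extension is trivial. Conditions (H4) and (H5) below exclude these two failures.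

\begin{proposition}\label{prop:reduction}
Let $\Gamma_0\subseteq H$ be a countable subgroup, $D$ a countable amenable group, and $\Gamma=\Gamma_0\times D$. Let $\Gamma$ act on $H$ by left translation and on $X$, in both cases through $\Gamma_0$, so that $D$ acts trivially. Let $S$ be a standard Borel space with a Borel action of $\Gamma$. Let $\mu_Z$ be a nonzero $\sigma$-finite measure on $Z=S\times H$ whose class is preserved by the diagonal action, and let $\mu_S$ be a probability in the image class on $S$. Assume:
\begin{itemize}
\item[(H1)] $\Gamma_0$ has a Borel fundamental domain in $S\times H$;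
\item[(H2)] $\Gamma$ acts freely on $(S,\mu_S)$;
\item[(H3)] $\Gamma$ acts ergodically on $(Z,\mu_Z)$;
\item[(H4)] for every proper closed subgroup $L\subset H$ there is a conull Borel set $Z_0\subseteq Z$ such that $(s,h),(s,h')\in Z_0$ and $h'\in hL$ imply $h=h'$;
\item[(H5)] there is no Borel map $\tau:S\to H$ with $h=\tau(s)$ for $\mu_Z$-almost every $(s,h)$.
\end{itemize}
Then the conclusion of Theorem~\ref{thm:example} holds.
\end{proposition}

The rest of this section is the proof.

\subsection{The three algebras}
The class of $\mu_S$ is $\Gamma$-invariant, since $N\subseteq S$ is null exactly when $N\times H$ is. We regard $L^\infty(S)$ as the subalgebra of $L^\infty(Z)$ of functions of $s$. On the separable space $\mathcal K=L^2(Z)\otimes\ell^2\Gamma$ let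
\[
\mathcal M=L^\infty(Z)\rtimes\Gamma,\qquad\mathcal N=\{L^\infty(S),\,u_\gamma\ (\gamma\in\Gamma)\}''\subseteq\mathcal M .
\]
Let $\Gamma$ act on $X\times Z$ trivially in the first factor. Then $\mathcal A\mathbin{\bar\otimes}\mathcal M=L^\infty(X\times Z)\rtimes\Gamma$, as both algebras are generated by $L^\infty(X)\otimes1$, $1\otimes L^\infty(Z)$ and the unitaries $1\otimes u_\gamma$.

Let $Y=S\times X$ with the class of $\mu_S\times m_X$ and the diagonal action, in which $\Gamma_0$ does move the points of $X$. The map
\[
\Pi:X\times Z\to Y,\qquad\Pi(x,(s,h))=(s,hx)
\]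
is equivariant, because $\Pi(x,(\gamma s,\gamma h))=(\gamma s,\gamma hx)$. The image class under $\Pi$ is the product class. Indeed, let $N\subseteq Y$ be Borel with sections $N_s\subseteq X$. Then $\Pi^{-1}(N)$ is null if and only if $m_X(h^{-1}N_s)=0$ for $\mu_Z$-almost every $(s,h)$. Since $h$ preserves the class of $m_X$, this holds if and only if $m_X(N_s)=0$ for $\mu_S$-almost every $s$, that is, if and only if $N$ is null. So randomizing $x$ erases, at the level of measure classes, all correlation between $s$ and $hx$. Let
\[
\mathcal R=\{\Pi^*L^\infty(Y),\,1\otimes u_\gamma\ (\gamma\in\Gamma)\}''\cong L^\infty(Y)\rtimes\Gamma ,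
\]
where the isomorphism is (C3). Functions of $s$ alone lie in $\Pi^*L^\infty(Y)$, so $1\otimes\mathcal N\subseteq\mathcal R\subseteq\mathcal A\mathbin{\bar\otimes}\mathcal M$.

Freeness on $S$, and not merely on $Z$, lets us compute the expectation $E:\mathcal M\to L^\infty(Z)$ using only operators that are available in $\mathcal N$.

\begin{lemma}\label{lem:expectation}
For $x\in\mathcal M$, the element $E(x)$ lies in the von Neumann algebra $\mathcal C_x$ generated by $x$ and $L^\infty(S)$. If $x$ commutes with $L^\infty(S)$, then $x=E(x)$.
\end{lemma}

\begin{proof}
Let $\gamma_1,\gamma_2,\dots$ list $\Gamma\setminus\{e\}$. By (H2) and Lemma~\ref{lem:partition} there is for each $n$ a countable partition $\mathcal D_n$ of a conull subset of $S$ with $\gamma_j\Delta\cap\Delta=\emptyset$ for $\Delta\in\mathcal D_n$ and $j\le n$. The sum $x_n=\sum_{\Delta\in\mathcal D_n}1_\Delta x1_\Delta$ converges strongly, lies in $\mathcal C_x$, and satisfies $\|x_n\|\le\|x\|$. Since $1_\Delta u_\gamma^*=u_\gamma^*1_{\gamma\Delta}$ and $E$ is normal and bimodular,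
\[
E(x_nu_\gamma^*)=\sum_{\Delta\in\mathcal D_n}1_\Delta1_{\gamma\Delta}\,E(xu_\gamma^*).
\]
This is $E(x)$ for $\gamma=e$, and $0$ for $\gamma=\gamma_j$ with $j\le n$. By normality of $E$, a $\sigma$-weak cluster point $y\in\mathcal C_x$ of $(x_n)$ has the same coefficients as $E(x)$, so $y=E(x)$ by (C2). If $x$ commutes with $L^\infty(S)$, then $x_n=x$ for all $n$, and $y=x$.
\end{proof}

It follows that $\mathcal N$ and $\mathcal M$ are factors. A central element of either algebra commutes with $L^\infty(S)$, so it lies in $L^\infty(Z)$. It commutes with every $u_\gamma$, so it is $\Gamma$-invariant, and it is a scalar by (H3).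

\subsection{Injectivity of $\mathcal M$ and $\mathcal R$}\label{ss:inj}
The algebra $\mathcal M$ is injective by (H1) and Lemma~\ref{lem:injective}. For $\mathcal R$ we realize $L^\infty(Y)\rtimes\Gamma$ as the fixed-point algebra of $P$ in a larger injective algebra. Let $\tilde Y$ be the Borel $\Gamma$-space $S\times H$ again, now with the product class of $\mu_S\times m$, which is $\Gamma$-invariant by Fubini's theorem. Condition (H1) does not refer to a measure, so $\tilde{\mathcal M}=L^\infty(\tilde Y)\rtimes\Gamma$ is injective by Lemma~\ref{lem:injective}.

The group $P$ acts on $\tilde Y$ by $(s,h)\mapsto(s,hb^{-1})$, preserving the class and commuting with $\Gamma$. Let $\beta_b$ be the induced automorphisms of $L^\infty(\tilde Y)$. Then $\beta_b\otimes\mathrm{id}$ preserves $\tilde{\mathcal M}$, fixes each $u_\gamma$, and acts on coefficients by $\beta_b$. So $x\in\tilde{\mathcal M}$ is fixed by $P$ if and only if all its coefficients lie in $L^\infty(\tilde Y)^P$.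

We identify $L^\infty(\tilde Y)^P$. Let $k_\vartheta$ be the rotation by the angle $\vartheta$. Each $h\in H$ has $hx_0=k_\vartheta x_0$ for a unique $\vartheta\in[0,\pi)$, so $(\vartheta,t)\mapsto k_\vartheta t$ is a bijection $[0,\pi)\times P\to H$. It restricts to a diffeomorphism of $(0,\pi)\times P$ onto the conull open set $H\setminus P$. Thus $H=X\times P$ as right $P$-spaces, and $m$ corresponds to the class of $m_X\times(\text{Haar})$. In these coordinates the equivariant map $j:\tilde Y\to Y$, $j(s,h)=(s,hx_0)$, is the projection $S\times X\times P\to S\times X$. Its image class is that of $Y$, and Lemma~\ref{lem:fubini} gives $L^\infty(\tilde Y)^P=j^*L^\infty(Y)$. By (C3), $\tilde{\mathcal M}^P\cong L^\infty(Y)\rtimes\Gamma\cong\mathcal R$, and this algebra is injective by (I4), since $P$ is solvable.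

\subsection{$\mathcal R$ does not contain $1\otimes\mathcal M$}
Suppose $1\otimes\mathcal M\subseteq\mathcal R$. By (C3) the coefficients of elements of $\mathcal R$ lie in $\Pi^*L^\infty(Y)$, so $1\otimes L^\infty(Z)\subseteq\Pi^*L^\infty(Y)$. Let $\varphi_1,\dots,\varphi_4$ be the arctangents of the four matrix entries of $h\in H$. There are bounded real Borel functions $\psi_i$ on $Y$ with $\varphi_i(h)=\psi_i(s,hx)$ for almost every $(x,s,h)$. Since $x\mapsto hx$ preserves the class of $m_X$, for $\mu_Z$-almost every $(s,h)$ we have $\varphi_i(h)=\psi_i(s,y)$ for $m_X$-almost every $y$. Hence $\varphi_i(h)=\bar\psi_i(s)$ almost everywhere, where $\bar\psi_i(s)=\int\psi_i(s,y)\,dm_X(y)$. Let $\tau(s)$ be the matrix with entries $\tan\bar\psi_i(s)$ if all $|\bar\psi_i(s)|<\pi/2$ and this matrix has determinant $1$, and let $\tau(s)=e$ otherwise. Then $\tau$ is Borel and $h=\tau(s)$ almost everywhere, which contradicts (H5).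

\subsection{Minimality of $\mathcal M$}
Let $\mathcal C$ be injective with $\mathcal N\subseteq\mathcal C\subseteq\mathcal M$, and put $\mathcal Z=\mathcal C\cap L^\infty(Z)$. This is a von Neumann algebra containing $L^\infty(S)$, and $E(\mathcal C)\subseteq\mathcal Z$ by Lemma~\ref{lem:expectation}. Since $\mathcal C$ contains the $u_\gamma$, it suffices to show $\mathcal Z=L^\infty(Z)$. The only tool for producing elements of $\mathcal C$ is a norm one projection $\Theta:B(\mathcal K)\to\mathcal C$, which need not be normal. We therefore apply it only to a separable $C^*$-algebra, namely $C(X)$, where positivity alone yields measures.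

\begin{lemma}\label{lem:boundary}
There is $\eta_0\in\operatorname{Prob}(X)$ such that for every $\varphi\in C(X)$ the function $(s,h)\mapsto\int\varphi\,d(h_*\eta_0)$ belongs to $\mathcal Z$.
\end{lemma}

\begin{proof}
Define $\pi_0:C(X)\to L^\infty(Z)$ by $\pi_0(\varphi)(s,h)=\varphi(hx_0)$. Then $u_\gamma\pi_0(\varphi)u_\gamma^*=\pi_0(\varphi\circ\gamma^{-1})$. The map $\Psi=E\circ\Theta\circ\pi_0:C(X)\to\mathcal Z$ is unital and positive by (I1). Since $u_\gamma\in\mathcal C$, bimodularity of $\Theta$ and (C2) give
\begin{equation}\label{eq:equiv}
\Psi(\varphi\circ\gamma^{-1})=E\bigl(u_\gamma\Theta(\pi_0(\varphi))u_\gamma^*\bigr)=\Psi(\varphi)\circ\gamma^{-1}.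
\end{equation}

Let $C_0$ be a countable dense $\mathbb Q$-subspace of the real continuous functions on $X$, with $1\in C_0$, and choose a real Borel representative of $\Psi(\varphi)$ for each $\varphi\in C_0$. Off a Borel null set of points $z$, the map $\varphi\mapsto\Psi(\varphi)(z)$ is $\mathbb Q$-linear, sends $1$ to $1$, and satisfies $|\Psi(\varphi)(z)|\le\|\varphi\|$, as these are countably many conditions, each true almost everywhere. The map extends to a unital functional of norm one, which by the Riesz representation theorem is a probability $\Psi_z$ on $X$. On the null set let $\Psi_z$ be the point mass at $x_0$. Then $z\mapsto\Psi_z$ is Borel, and $\Psi(\varphi)(z)=\int\varphi\,d\Psi_z$ almost everywhere for each $\varphi\in C(X)$, by uniform approximation. Applied to $\varphi\in C_0$, equation \eqref{eq:equiv} gives $\Psi_{\gamma z}=\gamma_*\Psi_z$ almost everywhere, for each $\gamma\in\Gamma$.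

Put $\eta(s,h)=(h^{-1})_*\Psi_{(s,h)}$, a Borel map $Z\to\operatorname{Prob}(X)$. An element $\gamma\in\Gamma_0$ replaces $h$ by $\gamma h$ and $\Psi_z$ by $\gamma_*\Psi_z$, and an element of $D$ changes neither, so $\eta(\gamma z)=\eta(z)$ almost everywhere. By (H3) the function $z\mapsto\int\varphi\,d\eta(z)$ is almost everywhere constant for each $\varphi\in C_0$. Hence $\eta=\eta_0$ almost everywhere for some $\eta_0$, and $\Psi_{(s,h)}=h_*\eta_0$ almost everywhere.
\end{proof}

Let $L=\{h\in H:h_*\eta_0=\eta_0\}$, a closed subgroup. We claim $L\ne H$. As $t\to\infty$, the matrix $a_t=\operatorname{diag}(t,t^{-1})$ moves every line other than the vertical line $x_1$ to $x_0$. If $\eta_0$ is invariant under all $a_t$, dominated convergence gives $\int\varphi\,d\eta_0=\eta_0(\{x_1\})\varphi(x_1)+(1-\eta_0(\{x_1\}))\varphi(x_0)$ for $\varphi\in C(X)$, so $\eta_0$ is carried by $\{x_0,x_1\}$. The rotation $k_{\pi/4}$ maps this set to a disjoint one and cannot preserve $\eta_0$.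

We do not know which $L$ occurs, and this is why (H4) is required for all proper closed subgroups. Let $Z_0$ be as in (H4) for this $L$, and let $T:Z\to S\times\operatorname{Prob}(X)$ be the Borel map $T(s,h)=(s,h_*\eta_0)$. Since $h_*\eta_0=h'_*\eta_0$ if and only if $h'\in hL$, the map $T$ is injective on $Z_0$. The Lusin--Souslin theorem states that an injective Borel map between standard Borel spaces sends Borel sets to Borel sets. So for Borel $B\subseteq Z_0$ the set $T(B)$ is Borel, and $1_B=1_{T(B)}\circ T$ on $Z_0$.

The Borel sets $M\subseteq S\times\operatorname{Prob}(X)$ with $1_M\circ T\in\mathcal Z$ form a $\sigma$-algebra, because $\mathcal Z$ is closed under complements, products and increasing limits of projections. This $\sigma$-algebra contains the sets $S'\times\operatorname{Prob}(X)$ with $S'\subseteq S$ Borel, as $L^\infty(S)\subseteq\mathcal Z$. It contains the sets $\{(s,\eta):\int\varphi\,d\eta<t\}$ with $\varphi$ real, since these pull back to spectral projections of the self-adjoint elements given by Lemma~\ref{lem:boundary}. So it contains all Borel sets, and $1_B\in\mathcal Z$ for every Borel $B\subseteq Z_0$. Hence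 $\mathcal Z=L^\infty(Z)$ and $\mathcal C=\mathcal M$. This proves Proposition~\ref{prop:reduction}.

\begin{remark}
For each fixed $x\in X$, condition (H4) applied to the stabilizer of $x$ says that $(s,hx)$ determines $h$ on a conull set. This is the analogue of the surjectivity of the coordinate maps $\pi_i$ in Proposition~\ref{prop:atomic}. The rule that recovers $h$ depends on $x$, however, and $\mathcal R$ is built from functions of $(s,hx)$ only.
\end{remark}

\section{A finite model}\label{sec:model}

A proper closed subgroup of $H$ has dimension at most $2$, while $H$ has dimension $3$. The following example shows how this gap makes (H4) and (H5) compatible.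

\begin{example}\label{ex:model}
Let $n$ be an odd prime and $G=(\mathbb Z/n)^3$, so that a proper subgroup $L$ has at most $n^2$ elements. Let $q=\lceil n^{5/2}\rceil$. Color the points of $G$ independently and uniformly by a random map $w:G\to\mathbb Z/q$. Choose a hidden point $h$, independent of $w$, and reveal $s=(w,o)$ with $o=w(h)$: the whole coloring, and the color of $h$.

\emph{With the coset, $h$ is found.} Given $h$, each other point has color $o$ with probability $1/q$. So the probability that some $h'\in h+L$ other than $h$ has color $o$ is at most $(n^2-1)/q\le n^{-1/2}$.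

\emph{Without it, $h$ is not located.} Let $\nu_U$ be the law of $(w,o)$ when $h$ is uniform on $U\subseteq G$, and let $\nu_0$ be the law when $o$ is uniform and independent of $w$. The density of $\nu_U$ with respect to $\nu_0$ is $\theta=\frac q{|U|}\sum_{h\in U}1_{\{w(h)=o\}}$. Under $\nu_0$ the event $w(h)=w(h')=o$ has probability $1/q$ for $h=h'$ and $1/q^2$ otherwise, so
\[
\mathbb E_0\theta^2=\frac{q^2}{|U|^2}\Bigl(\frac{|U|}q+\frac{|U|(|U|-1)}{q^2}\Bigr)=1+\frac{q-1}{|U|}.
\]
Since $\mathbb E_0\theta=1$, we have $|\nu_U(A)-\nu_0(A)|\le\frac12\mathbb E_0|\theta-1|\le\frac12\sqrt{(q-1)/|U|}$ for every event $A$. For disjoint sets $U_1,U_2$ with at least $n^3/3$ points each, this gives $|\nu_{U_1}(A)-\nu_{U_2}(A)|\le\sqrt3\,n^{-1/4}$. For large $n$, the observation does not even tell in which of $U_1,U_2$ the point $h$ lies.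
\end{example}

Both estimates need only $n^2\ll q\ll n^3$. Passing to $H$ requires four changes.
\begin{itemize}
\item At scale $r$ a bounded piece of $H$ has about $r^{-3}$ cells and a bounded piece of $hL$ meets at most about $r^{-2}$ of them, so we use about $r^{-5/2}$ colors.
\item The coloring must have a translation invariant law, so a Poisson process replaces the grid, and $h$ takes the color of the nearest point.
\item Condition (H4) is an almost sure statement that determines $h$ exactly, so we observe colors at a sequence of scales $r_k\to0$. The scales must decrease fast enough that the second moment stays close to $1$.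
\item The new coordinates must not destroy ergodicity, so an amenable group $D$ that fixes $h$ has to move them while preserving the measure class. For this the color is reported with a small probability of error.
\end{itemize}

\section{The construction}\label{sec:construction}

\subsection*{The group $\Gamma_0$}
We need $\Gamma_0$ dense in $H$ for (H3), yet with a fundamental domain for (H1). A second copy $F=SL_2(\mathbb R)$, with Haar measure $m_F$, reconciles the two. Let $\Gamma_0=SL_2(\mathbb Z[\sqrt2])\subset H$ and let $\gamma\mapsto\bar\gamma$ be Galois conjugation $\sqrt2\mapsto-\sqrt2$ applied to the entries. The map $a\mapsto(\bar a,a)$ sends $\mathbb Z[\sqrt2]$ onto the discrete subgroup of $\mathbb R^2$ spanned by $(1,1)$ and $(-\sqrt2,\sqrt2)$, so $\gamma\mapsto(\bar\gamma,\gamma)$ embeds $\Gamma_0$ as a discrete subgroup of $F\times H$. By the theorem of Borel and Harish-Chandra it is a lattice: the quotient $\Gamma_0\backslash(F\times H)$ has finite invariant volume. On the other hand $\Gamma_0$ is dense in $H$. It contains the elementary matrices with entries in $\mathbb Z[\sqrt2]$, which is dense in $\mathbb R$, and the real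 elementary matrices generate $H$.

The left action of $\Gamma_0$ on $F\times H$ has a Borel fundamental domain $\Delta_0$. Take an open neighborhood $\mathcal O$ of the identity with $\mathcal O\mathcal O^{-1}\cap\Gamma_0=\{e\}$, so that each translate $\mathcal Og$ meets every orbit at most once. Cover $F\times H$ by countably many translates $\mathcal Og_n$ and put $\Delta_0=\bigcup_n\bigl(\mathcal Og_n\setminus\bigcup_{n'<n}\Gamma_0\mathcal Og_{n'}\bigr)$.

\subsection*{Metric and scales}
Let $d$ be a left-invariant Riemannian metric on $H$ and $B_r(h)=hB_r(e)$ the open balls. The metric is complete, so closed balls are compact, and $H$ is unbounded. Write $m(B_r)$ for $m(B_r(e))$ and normalize $m(B_1)=1$. Let $U_1,U_2$ be two disjoint balls of radius $1$. In normal coordinates $m$ has a smooth positive density, so $m(B_r)/r^3$ has a finite positive limit as $r\to0$, and there are $0<c_0\le C_0$ with $c_0r^3\le m(B_r)\le C_0r^3$ for $0<r\le2$. The injectivity radius is positive and the same at all points. Spheres of smaller radius are null, being images of Euclidean spheres under a diffeomorphism.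

Choose $r_1>r_2>\cdots$ inductively, below the injectivity radius, and put
\[
q_k=\lceil r_k^{-5/2}\rceil,\qquad\kappa_k=\frac k{c_0r_k^3},\qquad\delta_k=2^{-k-1},
\]
subject to $r_k\le16^{-k}$ and $256\,C_0\,r_k^{1/2}\prod_{j<k}q_j\le2^{-k}$. Here $q_k$ is the number of colors, $\kappa_k$ the intensity of the point process, and $\delta_k$ the noise level. From $q_k\le2r_k^{-5/2}$ and $m(B_{2r_k})\le8C_0r_k^3$ we get $m(B_{2r_k})\prod_{j\le k}q_j\le16C_0r_k^{1/2}\prod_{j<k}q_j\le2^{-k}/16$. From $q_k\ge r_k^{-5/2}$ we get $\kappa_kr_k/q_k\le kr_k^{1/2}/c_0\le k4^{-k}/c_0$. Also $\kappa_km(B_{r_k})\ge k$. Hence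
\begin{equation}\label{eq:upper}
\sum_km(B_{2r_k})\prod_{j\le k}q_j\le\frac1{16},
\end{equation}
\begin{equation}\label{eq:lower}
\sum_k\frac{\kappa_kr_k}{q_k}<\infty,\qquad\sum_ke^{-\kappa_km(B_{r_k})}<\infty,\qquad\sum_k\delta_k<\infty .
\end{equation}
Inequality \eqref{eq:upper} expresses $q\ll r^{-3}$ and will give (H5). The first sum in \eqref{eq:lower} expresses $q\gg r^{-2}$ and will give (H4).

\subsection*{Marked point processes and labels}
Let $\mathcal P_k$ be the set of locally finite subsets $w\subset H$ whose points carry marks in $\mathbb Z/q_k$. It is a standard Borel space for the $\sigma$-algebra generated by the numbers of points of given mark in bounded Borel sets, and $H$ acts on it in a Borel way by left translation, carrying the marks along. We give $\mathcal P_k$ the law of the Poisson process of intensity $\kappa_km$ with independent uniform marks. We use these properties. The number of points in a Borel set $W$ is Poisson with mean $\kappa_km(W)$. The restrictions of $w$ to disjoint Borel sets are independent. Given that a bounded set $W$ contains $n$ points, these are independent with law proportional to $m|_W$. Given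 the positions, the marks are independent and uniform, so the expected number of points in $W$ with a given mark is $\kappa_km(W)/q_k$. The law is $H$-invariant because $m$ is.

For $w\in\mathcal P_k$ and $h\in H$ let the \emph{label} $\ell_k(w,h)$ be the mark of the point of $w$ nearest to $h$, if that point is unique and at distance less than $r_k$, and let $\ell_k(w,h)=*$ otherwise. Then $\ell_k(gw,gh)=\ell_k(w,h)$ for $g\in H$. By local finiteness, $\ell_k(w,h)=a\in\mathbb Z/q_k$ if and only if for some rational $t<r_k$ the ball $B_t(e)$ contains exactly one point of $h^{-1}w$ and that point has mark $a$. So $\ell_k$ is Borel and depends only on $w\cap B_{r_k}(h)$.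

A label is reported through the probabilities $Q_k(a;\cdot)$ on $\mathbb Z/q_k$ given by
\[
Q_k(*;o)=\frac1{q_k},\qquad Q_k(a;o)=(1-\delta_k)1_{\{o=a\}}+\frac{\delta_k}{q_k}\quad(a\in\mathbb Z/q_k).
\]
With probability $\delta_k$ the label is replaced by a uniform one. All values of $Q_k$ lie in $[\delta_k/q_k,1]$.

\subsection*{The spaces}
One process per scale is used, but we keep a bi-infinite row of independent copies, so that a shift can act. Let $V_k=\mathcal P_k^{\mathbb Z}$ and $V=\prod_{k\ge1}V_k$, with the product probability $\mu_V$ and the diagonal $H$-action. For $v=(v_{k,i})\in V$ write $w_k=v_{k,0}$. Let $O=\prod_k\mathbb Z/q_k$. For $h\in H$ let $\mathbb P_h$ be the probability on $V\times O$ under which $v$ has law $\mu_V$ and, given $v$, the $o_k$ are independent with laws $Q_k(\ell_k(w_k,h);\cdot)$. Put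
\[
S=F\times V\times O,\qquad Z=S\times H,\qquad\mu_Z=\int_H m_F\times\mathbb P_h\times\delta_h\,dm(h).
\]
The measure $\mu_Z$ is $\sigma$-finite, and its image class on $F\times V\times H$ is that of $m_F\times\mu_V\times m$. In particular the image class of $\mu_S$ on $F\times V$ is that of $m_F\times\mu_V$.

\subsection*{The action}
Let $P_F^+\subset F$ be the group of upper triangular matrices with positive diagonal and $D_0$ a countable dense subgroup of it. Let $D_1=\bigoplus_k\mathbb Z$, $D_2=\bigoplus_k\mathbb Z/q_k$, and $D=D_0\times D_1\times D_2$. The group $D$ is countable and solvable, hence amenable. Each factor serves to remove one coordinate of $S$ in the proof of ergodicity. The group $\Gamma=\Gamma_0\times D$ acts on $S$ as follows.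
\begin{itemize}
\item $\gamma\in\Gamma_0$ sends $(f,v,o)$ to $(\bar\gamma f,\gamma v,o)$.
\item $b\in D_0$ sends $f$ to $fb^{-1}$.
\item The $k$-th generator of $D_1$ shifts the row $V_k$.
\item $D_2$ acts on $O$ by translation.
\end{itemize}
These actions commute: left and right translations of $F$ commute, and the shifts commute with the diagonal action on $V$. On $Z$ the action is diagonal, as in Proposition~\ref{prop:reduction}.

The class of $\mu_Z$ is preserved. The groups $\Gamma_0$ and $D_0$ preserve $\mu_Z$ itself, since $m_F$ is bi-invariant, $m$ is left invariant, and $\gamma_*\mathbb P_h=\mathbb P_{\gamma h}$ by the invariance of $\mu_V$ and of the labels. The $k$-th generator of $D_1$ or $D_2$ preserves the law of $(f,v,h)$, and in the conditional law of $o$ it changes only the $k$-th factor, from one probability on $\mathbb Z/q_k$ with weights in $[\delta_k/q_k,1]$ to another. The Radon--Nikodym derivative therefore lies in $[\delta_k/q_k,q_k/\delta_k]$. This is where $\delta_k>0$ is needed: for $\delta_k=0$, a nontrivial translation of $o_k$ moves the point mass $Q_k(a;\cdot)$ to a different point mass.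

Condition (H1) holds, because the preimage of $\Delta_0$ under the $\Gamma_0$-equivariant map $(f,v,o,h)\mapsto(f,h)$ is a Borel fundamental domain in $S\times H$.

\section{Freeness and ergodicity}\label{sec:ergodic}

\begin{lemma}\label{lem:free}
The action of $\Gamma$ on $(S,\mu_S)$ is free, so \textup{(H2)} holds.
\end{lemma}

\begin{proof}
Let $(\gamma,b,d_1,d_2)\ne e$ in $\Gamma_0\times D_0\times D_1\times D_2$.

Suppose $(\gamma,b)\ne(e,e)$. A fixed point satisfies $f^{-1}\bar\gamma f=b$. For $\gamma=e$ this forces $b=e$, which is excluded. For $\gamma=-e$ it forces $b=-e\notin P_F^+$. Otherwise $\bar\gamma$ is not central in $F$, and the set of solutions $f$ is empty or a right coset of the centralizer of $\bar\gamma$. The centralizer is a proper closed subgroup of the connected group $F$, so it has lower dimension and is null.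

Suppose $(\gamma,b)=(e,e)$ and $d_1\ne0$. A fixed point satisfies $v_{k,0}=v_{k,i}$ for some fixed $k$ and $i\ne0$. The process $v_{k,0}$ is almost surely nonempty, as $m(H)=\infty$. Given $v_{k,i}$, whose point set is countable and hence null, $v_{k,0}$ almost surely has no point in that set. So the event is null.

If only $d_2\ne0$, there is no fixed point.
\end{proof}

For ergodicity we need two general facts. The first is a form of Kolmogorov's zero-one law.

\begin{lemma}\label{lem:zeroone}
Let $\Phi$ be a bounded measurable real function on a countable product of probability spaces. If for each $k$ it equals almost everywhere a function that does not depend on the $k$-th coordinate, then $\Phi$ is almost everywhere constant.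
\end{lemma}

\begin{proof}
Let $\mathbb E_k$ integrate out the $k$-th coordinate. Then $\mathbb E_k\Phi=\Phi$ almost everywhere, so $\Phi=\mathbb E_1\cdots\mathbb E_n\Phi$ is independent of the first $n$ coordinates, for every $n$. It is then independent of the whole product $\sigma$-algebra, hence of itself.
\end{proof}

The second fact explains why the amenable group $D_0$ is large enough to remove the coordinate $f$.

\begin{lemma}\label{lem:fixedvector}
Let $\pi$ be a strongly continuous unitary representation of $F$. Every vector $\xi$ fixed by $P_F^+$ is fixed by $F$.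
\end{lemma}

\begin{proof}
The function $\chi(g)=\langle\pi(g)\xi,\xi\rangle$ is continuous and invariant under left and right multiplication by $P_F^+$. For $g=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in F$ with $c\ne0$, the relation $(ad-1)/c=b$ gives
\[
g=\begin{pmatrix}1&a/c\\0&1\end{pmatrix}\begin{pmatrix}0&-1/c\\c&0\end{pmatrix}\begin{pmatrix}1&d/c\\0&1\end{pmatrix},\qquad
\begin{pmatrix}0&-1/c\\c&0\end{pmatrix}=\begin{pmatrix}1/|c|&0\\0&|c|\end{pmatrix}\operatorname{sgn}(c)\begin{pmatrix}0&-1\\1&0\end{pmatrix}.
\]
So each of the sets $\{c>0\}$ and $\{c<0\}$ is a single $P_F^+$-double coset, and $\chi$ is constant on it. Both sets have $e$ in their closure, so $\chi=\|\xi\|^2$ on the dense set $\{c\ne0\}$, hence everywhere. Then $\|\pi(g)\xi-\xi\|^2=2\|\xi\|^2-2\operatorname{Re}\chi(g)=0$.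
\end{proof}

\begin{lemma}\label{lem:ergodic}
The action of $\Gamma$ on $(Z,\mu_Z)$ is ergodic, so \textup{(H3)} holds.
\end{lemma}

\begin{proof}
Let $\Phi$ be a bounded real Borel function on $Z$ that is almost everywhere invariant under each element of $\Gamma$. We remove the coordinates $o,v,f,h$ in turn.

\emph{The coordinate $o$.} For almost every $(f,v,h)$, the function $\Phi(f,v,\cdot,h)$ is almost everywhere invariant under the countable group $D_2$, with respect to the product measure $\bigotimes_kQ_k(\ell_k(w_k,h);\cdot)$. All weights of the $k$-th factor are positive and $\mathbb Z/q_k$ acts transitively on it. So for almost every choice of the other coordinates the function takes one value on all $o_k$. By Lemma~\ref{lem:zeroone} it is almost everywhere constant. Integrating over $o$, we may take $\Phi=\Phi(f,v,h)$, an invariant element of $L^\infty(F\times V\times H)$ for the product class.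

\emph{The coordinate $v$.} For almost every $(f,h)$, the function $\Phi(f,\cdot,h)$ is almost everywhere $D_1$-invariant on $V$. The shift on $V_k=\mathcal P_k^{\mathbb Z}$ is a Bernoulli shift, hence ergodic, so for almost every choice of the other rows the function is almost everywhere constant in the row $k$. Lemma~\ref{lem:zeroone}, applied to $\prod_kV_k$, gives $\Phi=\Phi(f,h)$.

\emph{The coordinate $f$.} Now $\Phi$ is a bounded function on $\Gamma_0\backslash(F\times H)$, which has finite volume, so $\Phi$ is a vector in $L^2(\Gamma_0\backslash(F\times H))$. This is the only use of finite covolume. Right translation by $F$ is a strongly continuous unitary representation on this space. The vector $\Phi$ is fixed by $D_0$, by continuity it is fixed by $P_F^+$, and by Lemma~\ref{lem:fixedvector} it is fixed by $F$. Lemma~\ref{lem:fubini} gives $\Phi=\Phi(h)$.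

\emph{The coordinate $h$.} Left translation of $H$ on $L^\infty(H)$ is weak$^*$ continuous, so the stabilizer of $\Phi$ is closed. It contains the dense subgroup $\Gamma_0$, hence equals $H$, and $\Phi$ is constant by Lemma~\ref{lem:fubini}.
\end{proof}

\section{What the observation determines}\label{sec:recovery}

We now carry out the two estimates of Example~\ref{ex:model} at all scales at once. The bound $|L|\le n^2$ becomes a bound on the volume of a thin neighborhood of $L$.

\begin{lemma}\label{lem:tube}
Let $L\subset H$ be a proper closed subgroup and $R\in\mathbb N$. Put $W_{R,r}=\{y\in H:d(y,L\cap B_R(e))<r\}$. There is a constant $C_{L,R}$ with $m(W_{R,r})\le C_{L,R}\,r$ for $0<r\le1$.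
\end{lemma}

\begin{proof}
A closed subgroup is an embedded submanifold. Its dimension $j$ is at most $2$, since a subgroup of dimension $3$ is open, hence closed and open, and $H$ is connected. The intersection of $L$ with the closed ball of radius $R$ is compact, so it is covered by the images of finitely many, say $n_0$, smooth maps $[0,1]^j\to L$, which are Lipschitz into $(H,d)$ with a common constant $K$. Cut each cube into $\lceil2K/r\rceil^j\le(2K+1)^2r^{-2}$ subcubes of side at most $r/(2K)$. Each subcube has diameter less than $r/K$, so its image lies in a ball of radius $r$. The concentric balls of radius $2r$ cover $W_{R,r}$, and $m(W_{R,r})\le n_0(2K+1)^2r^{-2}\cdot8C_0r^3$.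
\end{proof}

\begin{lemma}\label{lem:H4}
Condition \textup{(H4)} holds.
\end{lemma}

\begin{proof}
Let $L$ be a proper closed subgroup. A second point $h'\in hL$ compatible with the same $s$ would produce, at every small scale, a point of $w_k$ with mark $o_k$ that is close to $hL$ but not close to $h$. We show that such false matches are rare. For $k,R\in\mathbb N$ let $\mathrm{Bad}_k(R)\subseteq Z$ be the set of $(f,v,o,h)$ such that some point $y\in w_k$ with mark $o_k$ satisfies
\[
h^{-1}y\in W_{R,r_k}\qquad\text{and}\qquad d(y,h)\ge r_k .
\]
This set is Borel, since it is defined by counting the points of $h^{-1}w_k$ with mark $o_k$ in the bounded Borel set $W_{R,r_k}\setminus B_{r_k}(e)$.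

Fix $h$ and work under $\mathbb P_h$. The conditional law of $o_k$ given $v$ depends only on $w_k\cap B_{r_k}(h)$, so $o_k$ is independent of $w_k\setminus B_{r_k}(h)$. For each $a$, the expected number of points of $w_k$ with mark $a$ in $hW_{R,r_k}\setminus B_{r_k}(h)$ is at most $\kappa_kC_{L,R}r_k/q_k$ by Lemma~\ref{lem:tube}. Conditioning on $o_k=a$ and summing over $a$ gives
\[
\mathbb P_h(\mathrm{Bad}_k(R))\le C_{L,R}\,\kappa_kr_k/q_k .
\]
Given the number of points of $w_k$ in $B_{r_k}(h)$, their distances to $h$ are independent with a law that has no atoms, because spheres of radius less than $r_k$ are null. So ties have probability $0$, and $\ell_k(w_k,h)=*$ has the probability $e^{-\kappa_km(B_{r_k})}$ of an empty ball. Given a label $a\ne*$, we have $o_k\ne a$ with probability at most $\delta_k$. All these bounds are summable in $k$ by \eqref{eq:lower}. Let $Z_0$ be the Borel set of points of $Z$ that lie, for each $R$, in only finitely many $\mathrm{Bad}_k(R)$, and that satisfy $o_k=\ell_k(w_k,h)\in\mathbb Z/q_k$ for all large $k$. By the Borel--Cantelli lemma each section of $Z_0$ at fixed $(f,h)$ has $\mathbb P_h$-probability $1$,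 so $Z_0$ is conull.

Let $(s,h),(s,h')\in Z_0$ with $h'\in hL$, and take an integer $R>d(h,h')$, so that $h^{-1}h'\in L\cap B_R(e)$. Let $k$ be large. Since $o_k=\ell_k(w_k,h')$, there is $y\in w_k$ with mark $o_k$ and $d(y,h')<r_k$. By left invariance $d(h^{-1}y,h^{-1}h')<r_k$, so $h^{-1}y\in W_{R,r_k}$. Since $(s,h)\notin\mathrm{Bad}_k(R)$, we must have $d(y,h)<r_k$. Thus $d(h,h')<2r_k$ for all large $k$, and $h=h'$.
\end{proof}

\begin{lemma}\label{lem:H5}
Condition \textup{(H5)} holds.
\end{lemma}

\begin{proof}
For $i=1,2$ let $\nu_i=\int_{U_i}\mathbb P_h\,dm(h)$, a probability on $V\times O$ because $m(U_i)=1$. Let $\nu_0$ be the product of $\mu_V$ and the uniform probability on $O$, and let $\mathbb E_0$ be its expectation. We show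
\begin{equation}\label{eq:tv}
|\nu_i(A)-\nu_0(A)|\le\tfrac18\qquad(i=1,2,\ A\subseteq V\times O\text{ Borel}).
\end{equation}
This proves the lemma. Suppose $\tau$ exists. The restriction of $\mu_Z$ to $\{h\in U_i\}$ projects to $m_F\times\nu_i$ on $S$, and $\tau(s)=h\in U_i$ almost everywhere on that set, so $m_F\times\nu_i$ is carried by $\tau^{-1}(U_i)$. By Fubini's theorem there is $f$ such that the sections $A_i$ of $\tau^{-1}(U_i)$ at $f$ satisfy $\nu_1(A_1)=\nu_2(A_2)=1$. The sections are disjoint, so $\nu_1(A_1)-\nu_2(A_1)=1$, while \eqref{eq:tv} bounds this difference by $\frac14$.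

Fix $i$ and let $\mathcal F_n$ be the $\sigma$-algebra generated by $v,o_1,\dots,o_n$. On $\mathcal F_n$ the density of $\nu_i$ with respect to $\nu_0$ is
\[
\theta_n=\int_{U_i}\prod_{k\le n}q_kQ_k(\ell_k(w_k,h);o_k)\,dm(h).
\]
Under $\nu_0$ the pairs $(w_k,o_k)$ are independent, and $o_k$ is uniform and independent of $w_k$. Therefore
\[
\mathbb E_0\theta_n^2=\iint_{U_i\times U_i}\prod_{k\le n}c_k(h,h')\,dm(h)\,dm(h'),
\]
\[
c_k(h,h')=\mathbb E\Bigl[q_k\sum_oQ_k(\ell_k(w,h);o)\,Q_k(\ell_k(w,h');o)\Bigr],
\]
where the expectation is over $w\in\mathcal P_k$. If one of the two labels is $*$, the bracket equals $1$. If the labels are $a,a'\in\mathbb Z/q_k$, it equals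
\[
q_k(1-\delta_k)^21_{\{a=a'\}}+2(1-\delta_k)\delta_k+\delta_k^2=1+(1-\delta_k)^2\bigl(q_k1_{\{a=a'\}}-1\bigr).
\]
Condition on the positions of the points of $w$, which decide whether a label is $*$ and from which point it comes. If the two labels come from distinct points, then $a,a'$ are independent and uniform, and the conditional expectation of the bracket is $1$. If they come from the same point, it is $1+(1-\delta_k)^2(q_k-1)\in[1,q_k]$, and this case forces $d(h,h')<2r_k$. Hence $1\le c_k\le q_k$, and $c_k(h,h')=1$ if $d(h,h')\ge2r_k$.

Since $r_k$ decreases, the set of $k\le n$ with $d(h,h')<2r_k$ is empty or of the form $\{1,\dots,K\}$. The product $\prod_{k\le n}c_k$ is $1$ in the first case and at most $\prod_{k\le K}q_k$ in the second. In both cases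
\[
\prod_{k\le n}c_k(h,h')\le1+\sum_{K\ge1}1_{\{d(h,h')<2r_K\}}\prod_{k\le K}q_k .
\]
The set of $(h,h')\in U_i\times U_i$ with $d(h,h')<2r_K$ has measure at most $m(B_{2r_K})$. Since $\mathbb E_0\theta_n=1$, inequality \eqref{eq:upper} gives $\mathbb E_0(\theta_n-1)^2=\mathbb E_0\theta_n^2-1\le\frac1{16}$. For $A\in\mathcal F_n$ we obtain $|\nu_i(A)-\nu_0(A)|=|\mathbb E_0(\theta_n-1)1_A|\le\frac12\mathbb E_0|\theta_n-1|\le\frac18$. The union of the $\mathcal F_n$ is an algebra that generates the Borel sets, so every Borel set is approximated in $(\nu_i+\nu_0)$-measure by sets from it, and \eqref{eq:tv} follows.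
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
The action of Section~\ref{sec:construction} satisfies (H1), as shown there, and (H2)--(H5) by Lemmas~\ref{lem:free}, \ref{lem:ergodic}, \ref{lem:H4} and \ref{lem:H5}. Apply Proposition~\ref{prop:reduction}.
\end{proof}

\section{Algebras that are not atomic}\label{sec:nonatomic}

It remains to transplant the example into an arbitrary abelian algebra with a diffuse part.

\begin{lemma}\label{lem:embed}
Let $\mathcal A$ be an abelian von Neumann algebra that is not atomic. There are a nonzero projection $p\in\mathcal A$ and an injective normal unital $*$-homomorphism $\theta:L^\infty(X)\to\mathcal Ap$.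
\end{lemma}

\begin{proof}
Let $p_0\ne0$ be the complement of the sum of the minimal projections, let $\omega$ be a normal state on $\mathcal Ap_0$, and let $p\le p_0$ be its support. Then $\mathcal Ap$ is diffuse and $\omega$ is faithful on it.

Every projection $t\le p$ has a subprojection $t'$ with $\omega(t')=\omega(t)/2$. To see this for $t\ne0$, note first that any nonzero projection below $p$ splits into two nonzero ones, one of which has at most half its $\omega$-value, so it has nonzero subprojections of arbitrarily small $\omega$-value. By normality and Zorn's lemma there is a maximal $t'\le t$ with $\omega(t')\le\omega(t)/2$. If the inequality were strict, we could add to $t'$ a small nonzero subprojection of $t-t'$.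

Repeated halving of $p$ gives projections $p_J$, indexed by the dyadic intervals $J\subseteq[0,1)$, with $p_{[0,1)}=p$, $\omega(p_J)=|J|$, and $p_J=p_{J'}+p_{J''}$ when $J',J''$ are the halves of $J$. Represent $\mathcal Ap$ faithfully and normally by the GNS construction for $\omega$, with cyclic and separating vector $\xi$. Let $\mathcal B$ be generated by the $p_J$ and let $\mathcal K_0$ be the closed span of the vectors $p_J\xi$. Since $\langle p_J\xi,p_{J'}\xi\rangle=|J\cap J'|$, the map $1_J\mapsto p_J\xi$ extends to a unitary $L^2[0,1)\to\mathcal K_0$, which carries multiplication by $1_J$ to $p_J|_{\mathcal K_0}$. Restriction to $\mathcal K_0$ is normal on $\mathcal B$, and faithful because $\xi\in\mathcal K_0$ is separating. So $\mathcal B$ is isomorphic to the von Neumann algebra generated by the $1_J$, which is $L^\infty[0,1)$. Finally $t\mapsto k_{\pi t}x_0$ identifies $[0,1)$ with $(X,m_X)$.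
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
By Proposition~\ref{prop:atomic} it suffices to show that (b) fails when $\mathcal A$ is not atomic. Let $p,\theta$ be as in Lemma~\ref{lem:embed} and $\mathcal N,\mathcal M,\mathcal R$ as in Theorem~\ref{thm:example}. The map $\theta\otimes\mathrm{id}:L^\infty(X)\mathbin{\bar\otimes}\mathcal M\to\mathcal Ap\mathbin{\bar\otimes}\mathcal M$ is an injective normal $*$-homomorphism that sends $1\otimes x$ to $p\otimes x$. Put $\mathcal R_1=(\theta\otimes\mathrm{id})(\mathcal R)$ and
\[
\mathcal R_2=\mathcal R_1\oplus\bigl((1-p)\otimes\mathcal M\bigr)\subseteq\mathcal A\mathbin{\bar\otimes}\mathcal M .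
\]
The first summand is isomorphic to $\mathcal R$ and the second is isomorphic to $\mathcal M$ or zero, so $\mathcal R_2$ is injective by (I2) and (I3). It contains $1\otimes y=p\otimes y+(1-p)\otimes y$ for $y\in\mathcal N$. If it contained $1\otimes\mathcal M$, then multiplying by $p\otimes1$ would give $p\otimes\mathcal M\subseteq\mathcal R_1$. Since $\theta\otimes\mathrm{id}$ is injective, this means $1\otimes\mathcal M\subseteq\mathcal R$, contrary to Theorem~\ref{thm:example}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fang} Junsheng Fang, \emph{On maximal injective subalgebras of tensor products of von Neumann algebras}, arXiv:math/0606648 (2006).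

\bibitem{Takesaki} Takesaki, \emph{Theory of Operator Algebras II}.

\end{thebibliography}
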